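# Gaussian DAG models: how rarely conditional independence generates the vanishing ideal

## Theorems: almost every DAG has $I_G\ne C_G$

For a directed acyclic graph (DAG) $G$ on $n$ vertices, let $I_G$ be the vanishing ideal of the Gaussian Bayesian network of $G$, and let $C_G\subseteq I_G$ be the ideal generated by the determinants that d-separation in $G$ forces to vanish. Write $V(\cdot)$ for zero sets in the space of complex symmetric $n\times n$ matrices. For $p\in(0,1)$ let $\mathbb D_{n,p}$ be the random DAG on $[n]=\{1,\dots,n\}$ in which each pair $i<j$ is an edge $i\to j$ independently with probability $p$.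

**Theorem 1.** Let $U_n$ be the number of isomorphism classes of DAGs on $n$ vertices, and $F_n$ the number of those with $I_G=C_G$. Then $F_n/U_n\to 0$. More precisely, there are constants $c>0$ and $n_0$ with
$$2^{-\binom n2}\ \le\ F_n/U_n\ \le\ 2^{\,n-1}e^{-cn^2}\qquad(n\ge n_0).\tag{1}$$

**Theorem 2.**

(a) For each fixed $p\in(0,1)$ there are $c_p>0$ and $n_p$ such that $\Pr[V(C_G)=V(I_G)]\le e^{-c_pn^2}$ for $G\sim\mathbb D_{n,p}$ and $n\ge n_p$.

(b) The upper bound in Theorem 1 also holds for the proportion of isomorphism classes with $V(C_G)=V(I_G)$ (that is, $\sqrt{C_G}=I_G$), and for the corresponding proportions among labelled DAGs.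

(c) $V(I_G)$ is always an irreducible component of $V(C_G)$. Hence for all but a $2^{-\Omega(n^2)}$ proportion of DAGs, $V(C_G)$ is reducible and $C_G$ is not prime.

That $F_n/U_n\to0$ was conjectured, on the basis of limited computations, in Seth Sullivant, "Algebraic geometry of Gaussian Bayesian networks", arXiv:0704.0918 (2007). Theorem 1 says that the proportion is $2^{-\Theta(n^2)}$: the order $n^2$ in the exponent is right, while no claim is made about the best constant. Theorem 2 says that for almost all DAGs the two ideals differ already at the level of zero sets, so that passing to the radical does not repair $C_G$.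

In plain words: a Gaussian model attached to a DAG satisfies certain polynomial equations in its covariances. Some of them can be read off the graph as conditional independences. Do those equations generate all the others? For small graphs the answer is usually yes. There are 302 isomorphism classes of DAGs on 5 vertices, and exactly nine of them have $C_G\ne I_G$. For large graphs the answer is almost always no.

## The model, the trek rule and the two ideals

Let $G$ be a DAG on $[n]$, numbered so that $i\to j$ implies $i<j$. Such a numbering is called topological, and every DAG has one. Write $\mathrm{pa}(j)$ for the set of parents of $j$, and $v\not\to w$ for "no edge $v\to w$".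

**Definition (the model).** The Gaussian Bayesian network of $G$ is the set of covariance matrices $\Sigma=(\sigma_{ij})$ of random vectors $X$ with
$$X_j=\sum_{k\in\mathrm{pa}(j)}\lambda_{kj}X_k+\varepsilon_j,\tag{2}$$
where the $\varepsilon_j$ are independent centered normal variables with variances $a_j>0$, and the $\lambda_{kl}$ are arbitrary real numbers, one for each edge $k\to l$.

Let $\Lambda$ be the matrix with entries $\lambda_{kj}$ at the edges $k\to j$ and $0$ elsewhere; it is strictly upper triangular. Then (2) reads $X=\Lambda^TX+\varepsilon$, so
$$\Sigma=(I-\Lambda)^{-T}\,\mathrm{diag}(a_1,\dots,a_n)\,(I-\Lambda)^{-1}.\tag{3}$$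
Since $(I-\Lambda)^{-1}=\sum_{m\ge0}\Lambda^m$, its $(k,j)$ entry is the sum, over directed paths from $k$ to $j$, of the product of the $\lambda$'s along the path. Expanding (3) therefore gives the trek rule.

**Definition (treks and the trek rule).** A trek from $i$ to $j$ is an ordered pair $(P_L,P_R)$ of directed paths with the same source $\mathrm{top}(T)$, where $P_L$ ends at $i$ and $P_R$ ends at $j$. They may share vertices and edges, and either may be trivial. With $\mathcal T(i,j)$ the set of treks from $i$ to $j$, the model is parametrized by
$$\phi_G:\ \sigma_{ij}\mapsto\sum_{T\in\mathcal T(i,j)}a_{\mathrm{top}(T)}\prod_{k\to l\in P_L}\lambda_{kl}\prod_{k\to l\in P_R}\lambda_{kl},$$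
edges on both paths being counted with multiplicity.

For example, for $1\to2$ the treks from $2$ to $2$ are the trivial one and $(1\to2,\,1\to2)$, so $\sigma_{22}=a_2+a_1\lambda_{12}^2$.

**Definition (the ideal $I_G$).** $I_G\subseteq\mathbb C[\sigma_{ij}\mid i\le j]$ is the ideal of polynomials vanishing on the model. A polynomial in $(a,\lambda)$ that vanishes for all $a_j>0$ and all real $\lambda_{kl}$ is the zero polynomial, so $I_G$ is the kernel of the ring map $\mathbb C[\sigma_{ij}]\to\mathbb C[a_i,\lambda_{kl}]$ given by $\phi_G$. The target is a domain, so $I_G$ is prime.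

**Definition (d-separation).** Let $C\subseteq[n]$. A path (with distinct vertices, edges traversed in either direction) is active given $C$ if its endpoints and all its non-colliders lie outside $C$, and every collider on it is in $C$ or has a descendant in $C$. Here a collider is an interior vertex at which both path edges point in. For pairwise disjoint $A,B,C$, the set $C$ d-separates $A$ from $B$ if no path from a vertex of $A$ to a vertex of $B$ is active given $C$.

In $1\to2\to3$, the set $\{2\}$ d-separates $1$ from $3$ and $\emptyset$ does not. In $1\to3\leftarrow2$ it is the other way round: $\emptyset$ d-separates $1$ from $2$, and $\{3\}$ does not. An edge is an active path whenever its endpoints are outside $C$, so adjacent vertices are never separated.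

**Definition (the ideal $C_G$).** For every triple of pairwise disjoint $A,B,C$ such that $C$ d-separates $A$ from $B$, take all $(\#C+1)$-minors of $\Sigma_{A\cup C,\,B\cup C}$, where $\Sigma$ is the symmetric matrix of variables. $C_G$ is the ideal they generate.

If $A$ or $B$ is empty there are no such minors, because the matrix then has only $\#C$ rows or columns. Why $C_G\subseteq I_G$? By the global Markov property, d-separation implies $X_A\perp X_B\mid X_C$. For a positive definite $\Sigma$ this says that the conditional covariance $\Sigma_{A,B}-\Sigma_{A,C}\Sigma_{C,C}^{-1}\Sigma_{C,B}$ is $0$. This matrix is a Schur complement, and the rank of $\Sigma_{A\cup C,B\cup C}$ is $\#C$ plus its rank. So the rank is $\#C$ on the model, and the minors vanish there. Consequently $V(I_G)\subseteq V(C_G)$ always.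

Relabelling the vertices permutes the variables $\sigma_{ij}$ and carries both ideals along, so the properties $I_G=C_G$ and $V(I_G)=V(C_G)$ depend only on the isomorphism class. Finally, $I_G$ is prime, hence radical, so by the Nullstellensatz $V(C_G)=V(I_G)$ is the same as $\sqrt{C_G}=I_G$. In particular $I_G=C_G$ implies $V(C_G)=V(I_G)$.

## DAGs on three vertices

There are six classes, and all of them have $I_G=C_G$. Since $C_G\subseteq I_G$, only $I_G\subseteq C_G$ needs checking.

- No edges: $C_G$ contains $\sigma_{12},\sigma_{13},\sigma_{23}$. Modulo these, the remaining variables map to $a_1,a_2,a_3$, injectively.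
- One edge $1\to2$: $C_G$ contains $\sigma_{13},\sigma_{23}$. The remaining variables $\sigma_{11},\sigma_{12},\sigma_{22},\sigma_{33}$ map to $a_1,\ a_1\lambda_{12},\ a_2+a_1\lambda_{12}^2,\ a_3$, which are algebraically independent.
- $1\to3\leftarrow2$: $C_G$ contains $\sigma_{12}$. The five remaining variables determine the five parameters generically, so their images are algebraically independent.
- $1\to2\to3$: $C_G$ contains $g=\sigma_{13}\sigma_{22}-\sigma_{12}\sigma_{23}$. It is of degree one in $\sigma_{13}$ with coprime coefficients, hence irreducible. The model has five parameters, generically determined by $\Sigma$, in a six-dimensional space, so $I_G$ is a prime of height one containing $g$. Thus $I_G=(g)$.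
- $2\leftarrow1\to3$: the same argument with $\sigma_{11}\sigma_{23}-\sigma_{12}\sigma_{13}$.
- All three edges: the model is six-dimensional and $I_G=0$.

The last case works for every $n$, and we shall use it. In the complete sorted DAG (all edges $i\to j$ with $i<j$) any two vertices are adjacent, so there are no d-separations between non-empty sets and $C_G=0$. Every positive definite matrix is in the model, by regressing each $X_j$ on $X_1,\dots,X_{j-1}$. Positive definite matrices are Zariski dense in the symmetric ones, so $I_G=0$ too.

## Where $V(C_G)$ and $V(I_G)$ agree: nonzero principal minors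

The first thing to try, in order to separate the two zero sets, is to look for an honest covariance matrix: a positive definite $\Sigma$ that has all the conditional independences of $G$ but is not in the model. This cannot succeed, and seeing why tells us where to look instead. The same argument proves Theorem 2(c), given (b).

**Lemma 3.** For each $j$, $\mathrm{pa}(j)$ d-separates $j$ from $[j-1]\setminus\mathrm{pa}(j)$.

*Proof.* Take a path from $j$ to some $i<j$ with $i\notin\mathrm{pa}(j)$. Suppose it starts $j\leftarrow k$. Then $k\in\mathrm{pa}(j)$, so $k\ne i$ is interior. It is a non-collider, since one of its path edges points out of it. So the path is not active given $\mathrm{pa}(j)$. Suppose instead it starts $j\to k$. Then $k>j$, so the largest vertex of the path exceeds $j$ and is neither endpoint. Both its path neighbours are smaller, so both edges point into it and it is a collider. It and all its descendants are $>j$, hence not in $\mathrm{pa}(j)$. Again the path is not active. $\blacksquare$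

**Proposition 4.** Let $\mathcal U$ be the Zariski open set of complex symmetric matrices all of whose principal minors are nonzero. Then $V(C_G)\cap\mathcal U=V(I_G)\cap\mathcal U$.

*Proof.* The inclusion $\supseteq$ follows from $C_G\subseteq I_G$. For $\subseteq$, let $\Sigma\in V(C_G)\cap\mathcal U$.

**Step 1: find the regression coefficients.** By Lemma 3 with $A=\{j\}$, $B=[j-1]\setminus\mathrm{pa}(j)$, $C=\mathrm{pa}(j)$,
$$\operatorname{rank}\Sigma_{\{j\}\cup\mathrm{pa}(j),\,[j-1]}\le|\mathrm{pa}(j)|,$$
and this is trivial if $\mathrm{pa}(j)=[j-1]$. Since $\det\Sigma_{\mathrm{pa}(j),\mathrm{pa}(j)}\ne0$, the rows indexed by $\mathrm{pa}(j)$ are independent, so row $j$ is a combination of them: there are $\lambda_{kj}\in\mathbb C$ with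
$$\sigma_{ji}=\sum_{k\in\mathrm{pa}(j)}\lambda_{kj}\sigma_{ki}\qquad\text{for all } i<j.$$

**Step 2: diagonalize.** Let $\Lambda=(\lambda_{kj})$ and $R=I-\Lambda$, which is upper unitriangular, and let $\mathbf e_i$ be the unit vectors. Step 1 says $(R\mathbf e_j)^T\Sigma\,\mathbf e_i=0$ for $i<j$. As $R\mathbf e_i\in\operatorname{span}(\mathbf e_1,\dots,\mathbf e_i)$, also $(R\mathbf e_j)^T\Sigma\,(R\mathbf e_i)=0$ for $i<j$. So the symmetric matrix $R^T\Sigma R$ is diagonal, say $\mathrm{diag}(a_1,\dots,a_n)$, and $\Sigma=R^{-T}\mathrm{diag}(a_i)R^{-1}$.

**Step 3: conclude.** This is (3), that is, $\phi_G$, evaluated at complex parameters. Every polynomial in $I_G=\ker\phi_G$ vanishes at $\Sigma$. $\blacksquare$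

**Proof of Theorem 2(c), assuming (b).** $V(I_G)$ is irreducible because $I_G$ is prime. It meets $\mathcal U$: the identity matrix is the point $\lambda=0$, $a_j=1$. Let $Y$ be irreducible and closed with $V(I_G)\subseteq Y\subseteq V(C_G)$. Then $Y\cap\mathcal U$ is non-empty and open in $Y$, hence dense in $Y$, and by Proposition 4 it lies in $V(I_G)$. So $Y=V(I_G)$, and $V(I_G)$ is an irreducible component of $V(C_G)$. If $V(C_G)\neq V(I_G)$, then $V(C_G)$ cannot be irreducible (take $Y=V(C_G)$), and $C_G$ is not prime, since the zero set of a prime ideal is irreducible. By (b), $V(C_G)\ne V(I_G)$ for all but a proportion $2^{n-1}e^{-cn^2}=2^{-\Omega(n^2)}$ of DAGs. $\blacksquare$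

So a point of $V(C_G)\setminus V(I_G)$ must have a vanishing principal minor. The simplest choice is a zero on the diagonal.

## A five-vertex DAG, and a variance set to zero

Let $G_5$ have the edges $1\to4$, $2\to4$, $3\to4$, $3\to5$, $4\to5$. Here $\sigma_{13}=\sigma_{23}=0$ on the model, so $\sigma_{15}=\lambda_{45}\sigma_{14}$ and $\sigma_{25}=\lambda_{45}\sigma_{24}$. Hence
$$f=\sigma_{14}\sigma_{25}-\sigma_{24}\sigma_{15}\in I_{G_5}.$$

What does $C_{G_5}$ know about $f$? It contains $\sigma_{13}$ and $\sigma_{23}$. Also $\{3,4\}$ d-separates $\{1,2\}$ from $5$. Modulo $\sigma_{13},\sigma_{23}$, the two determinants of $\Sigma_{\{1,3,4\},\{5,3,4\}}$ and $\Sigma_{\{2,3,4\},\{5,3,4\}}$ become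
$$g_1=\sigma_{15}P-\sigma_{14}Q,\qquad g_2=\sigma_{25}P-\sigma_{24}Q,$$
with $P=\sigma_{33}\sigma_{44}-\sigma_{34}^2$ and $Q=\sigma_{33}\sigma_{45}-\sigma_{34}\sigma_{35}$. Then $\sigma_{14}g_2-\sigma_{24}g_1=Pf$. So $Pf\in C_{G_5}$: wherever $P\ne0$ the equation $f=0$ follows. But if $\sigma_{33}=\sigma_{34}=0$, then $P=Q=0$, and $g_1,g_2$ say nothing.

This suggests the matrix $\Sigma^*$ with $\sigma^*_{33}=0$, the other diagonal entries $1$, $\sigma^*_{24}=\sigma^*_{15}=\frac12$, and all other entries $0$. It has $f(\Sigma^*)=-\frac14$. It is positive semidefinite, with a variance equal to zero. Why does it satisfy all of $C_{G_5}$? The only suspicious entry is $\sigma_{15}\neq0$, at a non-adjacent pair. To separate $1$ from $5$ one must block $1\to4\to5$, which puts $4$ in $C$. That opens $1\to4\leftarrow3\to5$, so $3$ must be in $C$ as well. Then row and column $3$ of $\Sigma^*$, which are zero, make the rank drop by one, and this compensates for the entry $\sigma_{15}$. The general proof below is this argument.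

## Why an induced copy of the five-vertex DAG proves nothing

A large random DAG contains many induced copies of $G_5$. It is tempting to stop here, but $f$ need not survive in the larger graph. Add a vertex $0$ with edges $0\to1$ and $0\to5$. The subgraph induced on $\{1,\dots,5\}$ is still $G_5$. On the new model $\sigma_{13}=\sigma_{23}=\sigma_{02}=\sigma_{12}=0$, so $\sigma_{25}=\lambda_{45}\sigma_{24}$ and $\sigma_{15}=\lambda_{45}\sigma_{14}+\lambda_{05}\sigma_{01}$. Therefore
$$f=-\lambda_{05}\,\sigma_{01}\,\sigma_{24}=-\lambda_{05}\cdot a_0\lambda_{01}\cdot a_2\lambda_{24}\neq0.$$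
The extra trek $1\leftarrow0\to5$ destroys the relation.

The repair is to let the determinant carry the outside vertices along. Write row vectors with columns $0,1,2$. Row $3$ is zero there, and row $5$ equals $\lambda_{45}$ times row $4$ plus $\lambda_{05}$ times row $0$. So the $3\times3$ determinant $\det\Sigma_{\{0,4,5\},\{0,1,2\}}$ vanishes on the model. At $\Sigma^*$, extended by $\sigma^*_{00}=1$ and zeros, row $0$ is a unit vector, so this determinant is still nonzero. In general we use all vertices before $u$ (the vertex playing the role of $3$) as columns. Vertices between $u$ and the last vertex of the triangle must be dealt with too: either their row is put into the determinant, or it is shown to lie in the span of the rows already there.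

## A triangle with private parents forces $V(I_G)\subsetneq V(C_G)$

**Proposition 5.** Let $G$ be a DAG on $[n]$, topologically numbered, and let $u<x<y$ satisfy $u\to x$, $x\to y$, $u\to y$. Suppose $\{u+1,\dots,y-1\}=T\sqcup B$ with $x\in T$, and there are distinct vertices $b_0$ and $b_t$ $(t\in T)$ in $[u-1]$ such that

1. none of $b_0,b_t$ $(t\in T)$ is a parent of $u$, of $y$, or of any vertex of $B$;
2. $b_t\to t$ for every $t\in T$;
3. $b_0\to x$.

Then $V(I_G)\subsetneq V(C_G)$. In particular $I_G\ne C_G$.

In $G_5$: $b_0=1$, $b_x=2$, $u=3$, $x=4$, $y=5$, $T=\{4\}$, $B=\emptyset$.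

*Proof.* Let $Z=[u-1]\setminus(\{b_0\}\cup\{b_t:t\in T\})$. Then $|Z|+|T|+1=u-1$, so
$$f=\det\Sigma_{Z\cup T\cup\{y\},\,[u-1]}$$
is the determinant of a square matrix.

**Step 1: $f\in I_G$.** For $i<j$ the variable $X_i$ is a function of $\varepsilon_1,\dots,\varepsilon_i$, so it is uncorrelated with $\varepsilon_j$. Then (2) gives $\sigma_{ij}=\sum_{k\in\mathrm{pa}(j)}\lambda_{kj}\sigma_{ik}$ on the model. Put $\rho_v=(\sigma_{vi})_{i<u}$. For $v\ge u$ every column $i<u$ is smaller than $v$, so
$$\rho_v=\sum_{k\in\mathrm{pa}(v)}\lambda_{kv}\,\rho_k\qquad(v\ge u).\tag{4}$$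
Let $L$ be the span of the $\rho_z$ $(z\in Z)$ and $\rho_t$ $(t\in T)$. We use condition 1 three times.

- $\mathrm{pa}(u)\subseteq[u-1]$ contains no $b$, so $\mathrm{pa}(u)\subseteq Z$ and $\rho_u\in L$.
- For $v\in B$ we have $\mathrm{pa}(v)\subseteq Z\cup\{u\}\cup T\cup\{w\in B:w<v\}$, so $\rho_v\in L$ by induction on $v\in B$ in increasing order.
- $\mathrm{pa}(y)\subseteq Z\cup\{u\}\cup T\cup B$, so $\rho_y\in L$.

The last row of the matrix is thus a combination of the others, for all parameter values. So $f$ vanishes on the model.

**Step 2: a point $\Sigma^*$ with $f(\Sigma^*)\neq0$.** Let $\sigma^*_{uu}=0$ and $\sigma^*_{vv}=1$ for $v\neq u$. Let $\sigma^*_{b_tt}=\frac12$ for $t\in T$, let $\sigma^*_{b_0y}=\frac12$, and let all other off-diagonal entries be $0$. The pairs $\{b_t,t\}$ and $\{b_0,y\}$ are pairwise disjoint and avoid $u$, so $\Sigma^*$ is block diagonal with blocks $\{u\}$, these pairs, and singletons. In the matrix defining $f$, row $z\in Z$ is $\mathbf e_z$, row $t\in T$ is $\frac12\mathbf e_{b_t}$ (since $t$ itself is not a column), and row $y$ is $\frac12\mathbf e_{b_0}$. So $f(\Sigma^*)=\pm2^{-|T|-1}\ne0$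 and $\Sigma^*\notin V(I_G)$.

**Step 3: $\Sigma^*\in V(C_G)$.** Let $A,B',C$ be pairwise disjoint, with $C$ d-separating $A$ from $B'$. We must show $\operatorname{rank}\Sigma^*_{A\cup C,B'\cup C}\le|C|$. This rank is $\sum_\beta r_\beta$, summed over the blocks $\beta$, with
$$r_\beta=\operatorname{rank}\Sigma^*_{\beta\cap(A\cup C),\,\beta\cap(B'\cup C)}.$$
If $\beta\cap A=\emptyset$, there are at most $|\beta\cap C|$ rows; if $\beta\cap B'=\emptyset$, at most $|\beta\cap C|$ columns. In both cases $r_\beta\le|\beta\cap C|$. Otherwise $\beta$ meets the disjoint sets $A$ and $B'$, so it is a pair with one element in each. Its two vertices are non-adjacent, because an edge between them would be an active path. By condition 2, $\beta$ is not one of the $\{b_t,t\}$, so $\beta=\{b_0,y\}$.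

If this exceptional case does not occur, summing gives rank at most $|C|$. Suppose it occurs. Then $r_{\{b_0,y\}}=1$ although $\{b_0,y\}\cap C=\emptyset$, an excess of one. We claim $u\in C$. Suppose $u\notin C$.

- If $x\notin C$, the path $b_0\to x\to y$ is active given $C$.
- If $x\in C$, the path $b_0\to x\leftarrow u\to y$ is active given $C$: its collider $x$ is in $C$ and its non-collider $u$ is not.

Both contradict d-separation. So $u\in C$, and the block $\{u\}$ has $r_{\{u\}}=0=|\{u\}\cap C|-1$, a deficit of one. Again $\sum_\beta r_\beta\le|C|$. All $(|C|+1)$-minors vanish at $\Sigma^*$.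

So $\Sigma^*\in V(C_G)\setminus V(I_G)$. As $V(I_G)\subseteq V(C_G)$, the inclusion is strict. $\blacksquare$

## From random sorted DAGs to isomorphism classes

Call a DAG on $[n]$ sorted if $i\to j$ implies $i<j$. There are $2^{\binom n2}$ sorted DAGs, and the uniform distribution on them is $\mathbb D_{n,1/2}$. Every isomorphism class contains a sorted DAG, but different classes contain different numbers of them: the DAG without edges has one sorted labelling, and the DAG with a single edge has $\binom n2$. So a statement about $\mathbb D_{n,1/2}$ is not yet a statement about classes, and we need a lower bound on $U_n$.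

**Lemma 6.** There are $2^{\binom n2-(n-1)}$ sorted DAGs that contain all edges $i\to i+1$. They are pairwise non-isomorphic and have trivial automorphism groups. Hence $2^{\binom n2-(n-1)}\le U_n\le2^{\binom n2}$.

*Proof.* The number is clear, since the remaining $\binom n2-(n-1)$ edges are free. The path $1\to2\to\dots\to n$ leaves only one topological order. An isomorphism carries topological orders to topological orders, so an isomorphism between two of these DAGs maps $1,\dots,n$ to $1,\dots,n$ in order: it is the identity. The upper bound on $U_n$ holds because every class contains a sorted DAG. $\blacksquare$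

**Proof of Theorem 1 and Theorem 2(b), assuming Theorem 2(a).** Put $c=c_{1/2}$ and $n_0=n_{1/2}$, and let $n\ge n_0$.

**Step 1: upper bounds for classes.** By Theorem 2(a) at most $2^{\binom n2}e^{-cn^2}$ sorted DAGs have $V(C_G)=V(I_G)$. The property is isomorphism invariant and every class has a sorted member, so at most that many classes have it. Dividing by the lower bound of Lemma 6, their proportion is at most $2^{n-1}e^{-cn^2}$. Since $I_G=C_G$ implies $V(C_G)=V(I_G)$, the same bound holds for $F_n/U_n$, and it tends to $0$.

**Step 2: the lower bound in (1).** The complete sorted DAG has $I_G=C_G=0$, so $F_n\ge1$. With $U_n\le2^{\binom n2}$ this gives $F_n/U_n\ge2^{-\binom n2}$.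

**Step 3: labelled DAGs.** Each class gives at most $n!$ labelled DAGs, so at most $n!\,2^{\binom n2}e^{-cn^2}$ labelled DAGs have $V(C_G)=V(I_G)$. Each class of Lemma 6, having trivial automorphism group, gives exactly $n!$, so there are at least $n!\,2^{\binom n2-(n-1)}$ labelled DAGs. The quotient is again at most $2^{n-1}e^{-cn^2}$, and those with $I_G=C_G$ are among the DAGs counted. $\blacksquare$

It remains to prove Theorem 2(a). The factor $2^{n-1}$ shows how small the failure probability must be. Consider the easiest way to use Proposition 5: consecutive triples $u,u+1,u+2$, with $T=\{u+1\}$ and $B=\emptyset$. For $p=\frac12$ the triple works if its three edges are present and two vertices of $[u-1]$ are parents of $u+1$ but not of $u$ or $u+2$. This has probability $\frac18(1-o(1))$ as $u\to\infty$. For $u=3,6,9,\dots$ these events depend on edges with different heads, so they are independent, and the probability that none occurs is at most $(\frac78+o(1))^{n/3}$. So almost every sorted DAG satisfies the criterion. But $2^{n-1}(\frac78+o(1))^{n/3}\to\infty$, and the conclusion for classes is empty. No refinement using only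 consecutive triples helps: with probability $2^{-(n-1)}$ no edge $u\to u+1$ is present at all, and $2^{n-1}\cdot2^{-(n-1)}=1$.

We therefore want order $n^2$ candidate triangles with pairwise disjoint edge sets. Only $O(mn)$ pairs are at distance at most $m$, so most such triangles have long intervals $\{u+1,\dots,y-1\}$, and we must split them well into $T$ and $B$.

## Splitting the interval by the worst Hall violator

Fix $p\in(0,1)$ and $q=1-p$. The plan is to draw the $b$'s from an early set $E$ and the triangles from a late, smaller set $D$. Put
$$d=\lfloor q^2n/16\rfloor,\quad m=n-d\ge n/2,\quad E=[m],\quad D=[n]\setminus E,\quad s=\lceil d/16\rceil .$$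
Since $n\le2m$,
$$2d\le q^2n/8\le q^2m/4.\tag{5}$$

For $u<y$ in $D$ let $J_{uy}=\{u+1,\dots,y-1\}\subseteq D$ and
$$N_{uy}=\{v\in E:\ v\not\to u,\ v\not\to y\},$$
the vertices of $E$ that could serve as $b$'s. For $W\subseteq J_{uy}$ let
$$\Gamma_{uy}(W)=\{v\in N_{uy}:\ v\to w\text{ for some }w\in W\}.$$

If we put the whole interval into $T$, one vertex of $J_{uy}$ without a parent in $N_{uy}$ ruins the choice, as it has no $b_t$. Such a vertex should go into $B$. There is a price: a vertex in $B$ forbids all its parents as $b$'s, and this may harm others. What obstructs us is a Hall violator. We want two vertices from $N_{uy}$ for each $t$ (for $x$ we do need two, $b_x$ and $b_0$), so a violator is a $W$ with $|\Gamma_{uy}(W)|<2|W|$. The idea is to remove the worst one.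

Let $B_{uy}\subseteq J_{uy}$ maximize $2|W|-|\Gamma_{uy}(W)|$ over $W\subseteq J_{uy}$, with ties broken by a fixed rule. It depends only on the edges between $E$ and $D$. Comparing with $W=\emptyset$,
$$|\Gamma_{uy}(B_{uy})|\le2|B_{uy}|.\tag{6}$$

For a small example, let $J_{uy}=\{t_1,t_2\}$, let $t_1$ have no parents in $N_{uy}$ and let $t_2$ have three. The values of $2|W|-|\Gamma_{uy}(W)|$ at $\emptyset,\{t_1\},\{t_2\},\{t_1,t_2\}$ are $0,2,-1,1$. So $B_{uy}=\{t_1\}$, and $t_2$ keeps three parents, enough for two.

**Claim 7.** If $u<x<y$ in $D$ satisfy $u\to x$, $x\to y$, $u\to y$ and $x\notin B_{uy}$, then $V(C_G)\neq V(I_G)$.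

*Proof.* Let $B=B_{uy}$, $T=J_{uy}\setminus B\ni x$ and $N'=N_{uy}\setminus\Gamma_{uy}(B)$. For $T'\subseteq T$, maximality gives
$$2|B\cup T'|-|\Gamma_{uy}(B\cup T')|\le2|B|-|\Gamma_{uy}(B)|.$$
Here $|B\cup T'|=|B|+|T'|$, and $\Gamma_{uy}(B\cup T')$ is the disjoint union of $\Gamma_{uy}(B)$ and $\Gamma_{uy}(T')\cap N'$. So $|\Gamma_{uy}(T')\cap N'|\ge2|T'|$. Recall Hall's theorem: a bipartite graph has a matching covering one side if every subset of that side has at least as many neighbours as elements. Take two copies of each $t\in T$ on one side and $N'$ on the other. A set of copies with underlying set $T'$ has at most $2|T'|$ elements and at least $2|T'|$ neighbours. So there are $2|T|$ distinct vertices $b_t,b'_t\in N'$ with $b_t\to t$ and $b'_t\to t$.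

Put $b_0=b'_x$. The vertices of $N'$ lie in $E\subseteq[u-1]$. They are not parents of $u$ or $y$, by the definition of $N_{uy}$, nor of any vertex of $B$, because they avoid $\Gamma_{uy}(B)$. So Proposition 5 applies. $\blacksquare$

## Failure probability $e^{-\Omega(n^2)}$: proof of Theorem 2(a)

By Claim 7 we need one triangle in $D$ with $x\notin B_{uy}$. First we show that the sets $B_{uy}$ are usually small, then that many triangles are available. Throughout, $n$ is large enough that $d\ge7$. Every exceptional event must have probability $e^{-\Omega(n^2)}$.

**Step 1: if $N_{uy}$ is large, then $B_{uy}$ is small, outside a rare event.** Let $\mathcal A_1$ be the event that there are $W\subseteq D$ with $|W|=s$ and $K\subseteq E$ with $|K|=\lceil q^2m/4\rceil$ and no edge from $K$ to $W$. There are at most $2^d2^m=2^n$ choices of $(W,K)$, so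
$$\Pr(\mathcal A_1)\le2^n\,q^{(d/16)(q^2m/4)}.$$
Suppose $\mathcal A_1$ fails and $|N_{uy}|\ge q^2m/2$. Then $|B_{uy}|<s$. Otherwise take $W\subseteq B_{uy}$ with $|W|=s$. By (6) and (5), $|\Gamma_{uy}(W)|\le|\Gamma_{uy}(B_{uy})|\le2|B_{uy}|\le2d\le q^2m/4$. So $N_{uy}\setminus\Gamma_{uy}(W)$ has at least $q^2m/4$, hence at least $\lceil q^2m/4\rceil$, elements, and it sends no edge to $W$. This contradicts the failure of $\mathcal A_1$.

**Step 2: few disjoint pairs have small $N_{uy}$.** Call a pair $u<y$ in $D$ deficient if $|N_{uy}|<q^2m/2$. We cannot ask for no deficient pair at all: a given pair has $N_{uy}=\emptyset$ with probability $(1-q^2)^m$, which is not $e^{-\Omega(n^2)}$. Instead let $\mathcal A_2$ be the event that there are $s$ pairwise disjoint deficient pairs. Now $|N_{uy}|\sim\mathrm{Bin}(m,q^2)$. The Chernoff bound $\Pr[X<\mu/2]\le e^{-\mu/8}$ for a binomial $X$ of mean $\mu$ shows that a given pair is deficient with probability at most $e^{-q^2m/8}$. Disjoint pairs involve disjoint sets of edges, so they are independent. There are at most $\binom d2^s\le d^{2s}$ families of $s$ pairs, so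
$$\Pr(\mathcal A_2)\le d^{2s}e^{-sq^2m/8}.$$
If $\mathcal A_2$ fails, take a maximal family of disjoint deficient pairs, chosen by a fixed rule, and delete its vertices from $D$. The family has at most $s-1<d/16$ pairs, so the remaining set $D_0\subseteq D$ has $d_0:=|D_0|\ge7d/8$. By maximality no deficient pair lies inside $D_0$.

**Step 3: many candidate triples.** Condition on all edges between $E$ and $D$, with neither $\mathcal A_1$ nor $\mathcal A_2$ holding. Then $D_0$ and all $B_{uy}$ are determined. By Steps 1 and 2, for all $u<y$ in $D_0$ we have $|B_{uy}|\le s-1<d/16$. So the number of triples $u<x<y$ in $D_0$ with $x\notin B_{uy}$ is at least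
$$\binom{d_0}3-\binom{d_0}2\frac d{16}=\binom{d_0}2\Big(\frac{d_0-2}3-\frac d{16}\Big)\ge\frac{d^2}4\cdot\frac d8=\frac{d^3}{32}.$$
To check the inequality: since $\frac7{24}-\frac1{16}=\frac{11}{48}$, the bracket is at least $\frac{11}{48}d-\frac23$, which is at least $\frac d8$ because $\frac5{48}d\ge\frac23$ for $d\ge7$. And $\binom{d_0}2\ge\frac12\cdot\frac{7d}8\big(\frac{7d}8-1\big)=\frac{49}{128}d^2-\frac7{16}d\ge\frac{d^2}4$, because $\frac{17}{128}d\ge\frac7{16}$ for $d\ge7$.

**Step 4: make them independent.** A triple shares two vertices with at most $3(d-2)$ other triples: choose the common pair, then the third vertex. Choose triples greedily, each time discarding the chosen triple and all those sharing two vertices with it. Each choice removes at most $3(d-2)+1\le3d$ triples, so we obtain at least $\frac{d^3/32}{3d}=\frac{d^2}{96}$ triples, any two of which share at most one vertex. Their edge sets are pairwise disjoint. The edges inside $D$ are independent of the edges between $E$ and $D$ on which we conditioned, and the chosen family is determined by the latter. So the events "all three edges of the triple are present"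 are independent, each of probability $p^3$. The probability that none occurs is at most $(1-p^3)^{d^2/96}$. If one occurs, Claim 7 gives $V(C_G)\ne V(I_G)$.

**Step 5: add up.** Altogether
$$\Pr[V(C_G)=V(I_G)]\le2^nq^{q^2dm/64}+d^{2s}e^{-sq^2m/8}+(1-p^3)^{d^2/96}.$$
For $n\ge32/q^2$ we have $d\ge q^2n/16-1\ge q^2n/32$. Also $m\ge n/2$ and $s\ge d/16\ge q^2n/512$. We bound the three terms.

- The first is at most $\exp\!\big(n\ln2-\tfrac{q^4\ln(1/q)}{4096}n^2\big)$.
- For the second, $q^2m/8\ge q^2n/16$, and $2\ln d\le2\ln n\le q^2n/32$ for $n$ large. So it is at most $\exp(-s\,q^2n/32)\le\exp\!\big(-\tfrac{q^4}{16384}n^2\big)$.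
- The third is at most $\exp\!\big(-\tfrac{q^4}{98304}\ln\tfrac1{1-p^3}\;n^2\big)$.

Each is $e^{-\Omega(n^2)}$ with constants depending only on $p$, so the sum is at most $e^{-c_pn^2}$ for a suitable $c_p>0$ and all $n\ge n_p$. This proves Theorem 2(a), and with it Theorem 1 and the rest of Theorem 2. $\blacksquare$
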